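# One-vertex triangulations of lens spaces with no core edge

## 1. Edges of small triangulations

In a triangulation with only one vertex every edge is a closed loop, hence a knot. A lens space comes with preferred knots, the cores of the two solid tori of a genus-one splitting. The first guess is that in a one-vertex triangulation of a lens space at least one edge is always such a core. Here are the precise words, and then a test.

**Definition (triangulation).** A *triangulation* of a closed 3-manifold $M$ is a finite collection of tetrahedra whose faces are identified in pairs by affine maps so that the quotient is homeomorphic to $M$. Edges or vertices of one tetrahedron may become identified. It is *one-vertex* if all vertices become one point. Triangulations are counted up to combinatorial isomorphism.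

**Definition (lens space, core edge).** A *lens space* is a closed orientable 3-manifold that is a union $V_1\cup V_2$ of two solid tori glued along their boundaries (a *genus-one splitting*). This includes $S^3$, $S^2\times S^1$, $\mathbb RP^3=L_{2,1}$ and all $L_{p,q}$. A *core curve* is a simple closed curve isotopic to the core of one of the $V_i$ of some such splitting. In $S^3$ the core curves are the unknots; in $S^2\times S^1$ they are the curves isotopic to $\{\mathrm{pt}\}\times S^1$. A *core edge* of a one-vertex triangulation is an edge that is a core curve.

**Example 1 (one tetrahedron).** Take a tetrahedron $0123$ and glue face $012$ to face $123$ by $x:0\mapsto1,\ 1\mapsto2,\ 2\mapsto3$. All vertices become one. Glue face $013$ to face $023$ by one of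
$$y_1:\ 0\mapsto0,\,1\mapsto2,\,3\mapsto3;\qquad y_2:\ 0\mapsto3,\,1\mapsto0,\,3\mapsto2;\qquad y_3:\ 0\mapsto2,\,1\mapsto3,\,3\mapsto0 .$$
Extended to the fourth vertex, $x,y_2,y_3$ are 4-cycles and $y_1$ is a transposition. These are odd permutations, so the quotient is orientable. The edge classes (with directions) are

- for $y_1$: $\{01,12,23,02,13\}$ and $\{03\}$;
- for $y_2$: $\{01,12,23,30\}$ and $\{02,13\}$;
- for $y_3$: $\{01,12,23\}$ and $\{02,13,30\}$.

No edge is glued to its own reverse, and $1-2+2-1=0$, so the link of the vertex has Euler characteristic $2$ and is a sphere: the quotient $M$ is a closed 3-manifold. Now remove a neighborhood of the edge $01$, a closed loop. What remains is a ball (the truncated tetrahedron) with two 1-handles (one for each glued face) and one 2-handle, attached along the loop that encircles the *other* edge. Following that loop through the faces one reads the words $y_1$, $\;x\,y_2$, $\;x\,y_3\,y_3$ in the three cases. (For $y_3$: $x$ takes $02$ to $13$, then $y_3$ takes $13$ to $30$, then $y_3$ takes $03$ to $20$, which closes up.) Each word passes over some 1-handle exactly once, so the 2-handle cancels that 1-handle and a solid torus is left. So in all three cases the exterior of the edge $01$ is a solid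 torus, $M$ is a lens space, and $01$ is a core edge.

Which lens spaces are these? Write $a=[01]$, $b=[02]$, $c=[03]$. Faces $012$ and $013$ give $b=a^2$ and $c=ab=a^3$. The second gluing adds $a=b$, or $a=c^{-1}$, or $b=c^{-1}$, so $\pi_1(M)$ is cyclic of order $1$, $4$ or $5$. The first two are $S^3$ and $L_{4,1}$.

The guess survives these tests, and yet it is false. The conjecture we discuss is from Benjamin A. Burton and Alexander He, "Finding large counterexamples by selectively exploring the Pachner graph", arXiv:2303.06321 (2023), and it is posed together with this known result:

**Known result.** Each of $S^3$, $L_{6,1}$, $L_{9,2}$, $L_{11,2}$, $L_{13,3}$, $L_{16,3}$ has infinitely many pairwise non-isomorphic one-vertex triangulations with no core edges.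

For $S^3$ this says that **every** edge is a nontrivial knot. The conjecture asserts the same for every lens space. It is true, and the case of $S^3$ is the only part of the known result that we use.

## 2. The theorems, and the conventions behind them

Everything is PL, curves and surfaces are PL embedded, and "isotopic" means ambient isotopic. For a knot $K\subset M$ let $N(K)$ be a regular neighborhood and $E(K)=\overline{M\setminus N(K)}$ its exterior.

**Definition (ball pair, local knot).** A *ball pair* is a 3-ball with a properly embedded arc. It is *trivial* if it is homeomorphic to $(D^2\times[-1,1],\,0\times[-1,1])$, equivalently if the arc is parallel into the boundary sphere. A *local knot* of a knot $K\subset M$ is a ball $B\subset M$ meeting $K$ in one properly embedded arc such that gluing a trivial ball pair to $(B,B\cap K)$ gives $(S^3,J)$ with $J$ a nontrivial knot.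

A trivial ball pair is the cone on (sphere, two points), so by coning every homeomorphism between the boundaries of two trivial ball pairs extends to the pairs. Therefore the result of closing a ball pair by a trivial one is well defined. We write $(M,K)\#(S^3,J)$ for a connected sum of pairs: remove a trivial ball pair from each and glue. Orientation conventions will not matter.

**Example 2.** A nontrivial knot $J\subset S^3$ has a local knot: take the complement of a small ball that meets $J$ in a trivial arc.

**Theorem 1.** Every lens space has infinitely many pairwise non-isomorphic one-vertex triangulations with no core edges.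

**Theorem 2.**

(a) Let $M$ be a closed connected orientable 3-manifold in which every 2-sphere separates, and let $N\ge1$. Then $M$ has infinitely many one-vertex triangulations in which every edge has a local knot and every edge that is not null-homotopic has at least $N$ pairwise disjoint local knots.

(b) For every finite $F\subset\mathbb Z\setminus\{0\}$, $S^2\times S^1$ has infinitely many one-vertex triangulations in which no edge has homology class in $F\subset\mathbb Z=H_1(S^2\times S^1)$.

(c) Let $M\ne S^3$ be a lens space and $\mathcal K$ a finite collection of knots in $M$, none null-homotopic. Then $M$ has infinitely many one-vertex triangulations no edge of which is carried by a homeomorphism of $M$ to a member of $\mathcal K$.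

Textbook facts in use:

- The loop theorem: if $\Sigma\subset\partial Y$ is a surface and $\pi_1(\Sigma)\to\pi_1(Y)$ is not injective, some simple loop that is essential in $\Sigma$ bounds an embedded disc in $Y$.
- If $\pi_1$ of the gluing surface injects into both sides, van Kampen's theorem gives an amalgamated product, and both sides inject.
- Cell moves: if an embedded disc meets a knot exactly in an arc of its boundary, replacing this arc by the complementary boundary arc is realized by an ambient isotopy.
- The complement of the interior of a PL ball in $S^3$ is a ball.

## 3. What a local knot excludes

**Lemma 1.** Let $M$ be closed, connected, orientable, with every 2-sphere separating, and let $K\subset M$ have a local knot $B$ of type $J$. Let $X=\overline{B\setminus N(K)}\cong E(J)$. Then $\pi_1(X)\to\pi_1(E(K))$ is injective and $\pi_1(X)$ is nonabelian. Hence $E(K)$ is not a solid torus, and $K$ is not a core curve of a genus-one splitting of $M$.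

**Step 1 (to split the exterior along an annulus).** Let $A=\partial B\setminus\operatorname{int}N(K)$, an annulus whose core is a meridian $\mu$ of $K$, and $E'=\overline{E(K)\setminus X}$. Then $E(K)=E'\cup_AX$. The exterior of the arc of a trivial ball pair is $A\times I$, and gluing this on along $A$ changes nothing. This gives two identifications. First, $X\cong E(J)$. Second, if $K'\subset M$ is obtained from $K$ by replacing $K\cap B$ with a trivial arc of $B$, then $E'\cong E(K')$, with $A$ a meridional annulus in the boundary.

**Step 2 (to show that $\pi_1(A)$ injects on both sides).** Into $\pi_1(X)$ it injects because $\mu$ generates $H_1(X)=\mathbb Z$. Suppose $\pi_1(A)\to\pi_1(E')$ is not injective. The loop theorem, applied to $\operatorname{int}A\subset\partial E'$, gives an embedded disc in $E'$ bounded by an essential simple loop of $A$, that is, by a meridian of $K'$. Together with a meridian disc of $N(K')$ it forms a 2-sphere that meets $K'$ exactly once, transversely. A separating sphere has even intersection number with every closed curve, so this sphere is non-separating, against the hypothesis. So $\pi_1(E(K))$ is an amalgamated product over $\pi_1(A)$ and $\pi_1(X)$ injects.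

**Step 3 (to see that $\pi_1(X)$ is nonabelian, and to conclude).** If it were abelian it would equal $H_1(X)=\mathbb Z$, so $\pi_1(\partial X)=\mathbb Z^2\to\pi_1(X)$ would not be injective. The loop theorem would give a disc in $X$ with essential boundary in $\partial X$. This boundary is null-homologous in $X\cong E(J)$, so it is a longitude of $J$, and $J$ would be trivial. Hence $\pi_1(X)$ is nonabelian and $\pi_1(E(K))\not\cong\mathbb Z$. But the exterior of a core curve is the other solid torus with a collar. $\square$

The strategy is now visible: give every edge a local knot. Lemma 1 also shows where it breaks.

**Remark (the light-bulb trick).** In $S^2\times S^1$ the curve $\{\mathrm{pt}\}\times S^1$ with a local knot tied in is still a core. Call it $K$; it meets a sphere $\Sigma=S^2\times\{\theta\}$ once, away from the knotted part. Consider a crossing of $K$, with strands $\alpha$ and $\beta$. Moving $\beta$ from one side of $\alpha$ to the other amounts to replacing an arc of $\beta$ by its band sum with a small meridian circle of $\alpha$. Lead the band along $K$ from the crossing to $\Sigma$, on the side of $\alpha$ where one reaches $\Sigma$ before $\beta$. Next to $\Sigma$ the meridian circle bounds a disc disjoint from $K$, namely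 a parallel copy of $\Sigma$ minus a small disc. So the crossing change is an isotopy of $K$, and crossing changes untie the local knot. In Step 2, $\Sigma$ is the sphere that meets the knot once. Local knots are useless for this manifold, and Section 8 treats it differently.

The next lemma lets us count local knots.

**Lemma 2.** Let $M$ be closed orientable. Suppose the knot $c\subset M$ has $n\ge0$ disjoint local knots $B_1,\dots,B_n$, and let
$$(M',c')=\overline{(M,c)\setminus(P,P\cap c)}\cup(D,\eta),$$
where $(P,P\cap c)$ is a trivial ball pair and $(D,\eta)$ is a ball pair which becomes $(S^3,J)$, $J$ nontrivial, after gluing a trivial ball pair. Then $c'$ has $n+1$ disjoint local knots.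

*Proof.* The danger is that $P$ meets some of the $B_i$, so we move the place of surgery. Each $B_i\cap c$ is a proper closed subarc of the circle $c$ and these arcs are disjoint, so there is a point $x'\in c\setminus\bigcup B_i$. Let $x$ be an interior point of $P\cap c$. Rotating along $c$ in a tubular neighborhood $D^2\times S^1$, and damping the rotation out near the boundary, we get a homeomorphism $h$ of $(M,c)$ with $h(x)=x'$. In the model $(D^2\times[-1,1],0\times[-1,1])$ of $(P,P\cap c)$ with $x=(0,t)$, let $P_1=D^2_\epsilon\times[t-\epsilon,t+\epsilon]$ with $\epsilon$ so small that $h(P_1)$ misses all $B_i$. As a pair, $P\setminus\operatorname{int}P_1$ is (sphere, two points)$\times I$, so the complementary pairs of $P$ and $P_1$ are homeomorphic. Up to homeomorphism of pairs, $(M',c')$ is therefore obtained by gluing $(D,\eta)$ to the complement of $P_1$, or, via $h$, to the complement of $h(P_1)$. In this last description $B_1,\dots,B_n,D$ are disjoint local knots. $\square$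

## 4. Gluing a triangulated sphere into an opened face

Let $S$ be a one-vertex triangulation of $S^3$ with all edges knotted. How can its knots be brought into $M$? The sensible first try is to take a one-vertex triangulation of $M$ and change it inside a ball, using $S$. But an edge of the old triangulation that is disjoint from the ball stays the same curve, so a core edge outside the ball stays a core edge. The knots of $S$ are added to the list of edges, while the bad edges are untouched.

The way around this is to start with *many* vertices, so that edges are arcs and there are no loops yet. Loops will arise when vertices are identified, and we arrange that every loop is closed up through a copy of $S$, along an edge of $S$.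

**Definition (face sum).** Let $T$ be a triangulation of a closed connected orientable 3-manifold $M$, and $\Delta$ a face whose three vertices $u,v,x$ are distinct points of $M$. Let $S$ be a one-vertex triangulation of $S^3$ with vertex $s$, and $\varphi$ a face of $S$ (identifications among its edges are allowed). Let $f^\pm$ be the two tetrahedron faces paired to form $\Delta$, and $g^\pm$ those paired to form $\varphi$. Fix a bijection from the corners of $\Delta$ to those of $\varphi$. The *face sum* $T'$ consists of the tetrahedra of $T$ and $S$, with the pairings $f^+\leftrightarrow f^-$, $g^+\leftrightarrow g^-$ replaced by $f^+\leftrightarrow g^+$, $f^-\leftrightarrow g^-$ according to the bijection. Put $M'=|T'|$. Let $\kappa_{uv}$ be the edge of $\varphi$ joining the corners that correspond to $u,v$. As an edge of $S$ it is a knot in $S^3$.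

**Example 3.** Let $T$ consist of two tetrahedra glued along all corresponding faces, with vertices $u,v,x,y$; it triangulates $S^3$. Let $\Delta=uvx$, and let $S$ be the triangulation of $S^3$ from Example 1. Then $T'$ has three tetrahedra, the two vertices $w=u=v=x$ and $y$, and five edges: $uy,vy,xy$ and the two edges of $S$. Indeed $2-5+6-3=0$.

**Step 1 (to see what opening $\Delta$ does).** No edge is identified with its own reverse, since $M$ is a manifold. As $u,v,x$ are distinct, $\Delta$ has three distinct edges and the closed triangle $\Delta$ is embedded in $M$. Let $P$ be the quotient of the tetrahedra of $T$ by all pairings except $f^+\leftrightarrow f^-$. We claim that in $P$ the boundaries $\partial f^+$ and $\partial f^-$ are *already* identified exactly as by the omitted pairing. Let $a$ be an edge of $\Delta$. The cyclic sequence of tetrahedra around $a$ crosses $\Delta$ exactly once, because only one edge of $\Delta$ is $a$. Dropping this crossing leaves a chain of identifications from $a\subset f^+$ to $a\subset f^-$, and it agrees with the pairing because the composition around the full cycle is the identity of $a$. So $M$ arises from $P$ by identifying only $\operatorname{int}f^+$ with $\operatorname{int}f^-$, and $\partial P:=f^+\cup f^-$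 is a 2-sphere embedded in $P$.

**Step 2 (to describe $M'$).** Let $S^\times$ be the quotient of the tetrahedra of $S$ by all pairings except $g^+\leftrightarrow g^-$, *and* by the restriction of $g^+\leftrightarrow g^-$ to $\partial g^+\leftrightarrow\partial g^-$. So only the interior of $\varphi$ is opened. Identifying $f^\pm$ with $g^\pm$ gives a map $j:f^+\cup_\partial f^-\to S^\times$, possibly not injective. By Step 1 the gluings $f^\pm\leftrightarrow g^\pm$ force exactly the identification $\partial g^+\leftrightarrow\partial g^-$, so
$$M'=P\cup_jS^\times.\tag{1}$$
The edges of $T'$ are the edges of $T$ not in $\Delta$ together with the edges of $S$, the edges of $\Delta$ being identified with those of $\varphi$. The vertices of $T'$ are those of $T$, with $u,v,x$ identified to a single vertex $w=s$.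

**Step 3 (to compare with $M$ and $S^3$ by inserting pillows).** Let $Q$ be a convex bipyramid over a triangle, the *mid-triangle*, which we identify with $\Delta$, with apices above and below its barycenter. Its upper and lower boundary discs are identified with $f^\pm$, and with $g^\pm$, by vertical projection, that is, by the map that fixes $\partial\Delta$, sends the apex to the barycenter and is affine in between. So $\partial Q=f^+\cup_\partial f^-$.

In the tetrahedron containing $f^\pm$ choose a short segment from the barycenter $b^\pm$ of $f^\pm$ into the interior, with points $b^\pm,p^\pm,p_1^\pm$ in this order, and let $\Pi^\pm\subset\Pi_1^\pm$ be the pyramids over $f^\pm$ with apices $p^\pm$, $p_1^\pm$. If both faces lie in one tetrahedron, the segments are taken so short that $\Pi_1^+\cap\Pi_1^-\subset f^+\cap f^-$. In terms of joins,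
$$\Pi_1^\pm=\partial f^\pm*[b^\pm,p_1^\pm],\qquad\overline{\Pi_1^\pm\setminus\Pi^\pm}=\partial f^\pm*[p^\pm,p_1^\pm].$$
The identity of $\partial f^\pm$ joined with the affine map $[b^\pm,p_1^\pm]\to[p^\pm,p_1^\pm]$ is a homeomorphism $\Pi_1^\pm\to\overline{\Pi_1^\pm\setminus\Pi^\pm}$. It fixes $\overline{\partial\Pi_1^\pm\setminus f^\pm}$ pointwise and takes $f^\pm$ to $\overline{\partial\Pi^\pm\setminus f^\pm}$, inverse to vertical projection. Extend it by the identity, and map the two halves of $Q$ to $\Pi^\pm$ in the same way. This yields:

- $P\cup_{\partial P=\partial Q}Q\cong M$, by a homeomorphism that fixes all points of the 2-skeleton outside $\operatorname{int}\Delta$ and takes the mid-triangle to $\Delta$. The image of $Q$ is $R=\Pi^+\cup\Pi^-$, which is an embedded ball because $\Delta$ is embedded. We identify $P$ with $M\setminus\operatorname{int}R$. Note that $R$ meets the 2-skeleton of $T$ exactly in $\Delta$.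
- Likewise $Q\cup_jS^\times\cong|S|=S^3$, by a homeomorphism that fixes all edges of $S$. Here the pillow may have boundary points identified, exactly as $j$ prescribes. Its interior is embedded.

## 5. What happens to curves under a face sum

Below, $c\subset M$ is a simple closed curve in the 2-skeleton of $T$. So $c\cap R=c\cap\Delta$ and $\overline{c\setminus\Delta}\subset P$.

**Lemma 3.** $M'\cong M$, so $T'$ is a triangulation of $M$. Moreover:

1. Every edge $\varepsilon$ of $S$, viewed in $M'$, lies in a ball of $M'$, hence is null-homotopic. If $\varepsilon$ is a nontrivial knot in $S^3$, then it has a local knot in $M'$.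
2. If $c\cap\Delta$ is empty or a single vertex of $\Delta$, and $c'$ is the image of $c$ in $M'$, then there is a homeomorphism of pairs $(M',c')\cong(M,c)$.
3. If $c\cap\Delta=\gamma$ is an arc joining two vertices, say $u,v$, with interior in $\operatorname{int}\Delta$, let $c'$ be the image of $\beta=\overline{c\setminus\gamma}$ in $M'$, a simple closed curve through $w$. Then $(M',c')\cong(M,c)\#(S^3,\kappa_{uv})$. More precisely, $(M',c')$ arises from $(M,c)$ by replacing a trivial ball pair by a ball pair $(D,\eta)$ which becomes $(S^3,\kappa_{uv})$ after gluing a trivial ball pair. There is a homeomorphism $M'\to M$ carrying $c'$ to a curve homotopic to $c$.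

**Step 1 (to show $M'\cong M$).** The space $S^\times$ may be badly pinched, but with a collar added it becomes a ball. Let $C\cong\partial R\times[0,1]$ be a collar of $\partial R=\partial R\times0$ in $P=M\setminus\operatorname{int}R$. Put $R^1=R\cup C$, a ball, and $M_1=M\setminus\operatorname{int}R^1$. Let $Q^0\subset\operatorname{int}Q$ be the copy of $Q$ scaled by $\frac12$ about an interior point $o$ of the mid-triangle, so that $Q\setminus\operatorname{int}Q^0\cong\partial Q\times[0,1]$ radially. By (1), $M'=M_1\cup D$ with
$$D=C\cup_jS^\times\;\cong\;(Q\setminus\operatorname{int}Q^0)\cup_jS^\times\;\cong\;S^3\setminus\operatorname{int}Q^0,\tag{2}$$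
a ball with $\partial D=\partial R\times1=\partial M_1$. Since $M=M_1\cup R^1$ with $R^1$ a ball, the identity of $M_1$ extends to a homeomorphism $M'\to M$.

**Step 2 (to prove part 1).** The edge $\varepsilon\subset S^\times$ misses $Q^0$, so it lies in $\operatorname{int}D$, and in $D=S^3\setminus\operatorname{int}Q^0$ it is the knot $\varepsilon\subset S^3$. It lies in the ball $D$, so it is null-homotopic. Suppose it is knotted. Let $b\subset\operatorname{int}D$ be a small ball meeting $\varepsilon$ in a trivial arc, $\delta$ an arc from $b$ to $\partial D$ that misses $\varepsilon$ and meets $b$ and $\partial D$ only in its ends, and $B=\overline{D\setminus(b\cup N(\delta))}$. In $S^3$ the complementary set $Q^0\cup N(\delta)\cup b$ is a ball meeting $\varepsilon$ in a trivial arc. So $B$ is a ball, and closing $(B,B\cap\varepsilon)$ with a trivial ball pair gives $(S^3,\varepsilon)$.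

**Step 3 (to prove part 2).** If $c\cap\Delta=\emptyset$, choose $C$ disjoint from $c$. Then $c\subset M_1$, and the homeomorphism $M'\to M$ that is the identity on $M_1$ carries $c'$ to $c$. This uses only that $c$ misses $R$.

If $c\cap\Delta=\{u\}$, we push $c$ off $u$. Let $H=u*L$ be the star of $u$ in a triangulation of $P$, so fine that $c$ is a subcomplex, $c\cap H$ consists of the two edges of $c$ at $u$, and $H\cap\partial R=u*\partial L$. Here $L$ is a disc with $\partial L\subset\partial R$. Since $c\cap\partial R=\{u\}$, we have $c\cap H=u*\{p,q\}$ with $p,q\in\operatorname{int}L$. Let $\lambda\subset\operatorname{int}L$ be an arc from $p$ to $q$. The disc $u*\lambda$ meets $c$ exactly in the boundary arc $u*\{p,q\}$ and meets $\partial R$ only in $u$. As $j$ identifies only points of $\partial R$, this disc is embedded both in $M$ and in $M'$. Replacing $u*\{p,q\}$ by $\lambda$ is a cell move, realized by an ambient isotopy in $M$ and in $M'$. The new curve misses $R$, and this is the first case.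

**Step 4 (to set up part 3).** We have $\beta\cap R=\{u,v\}$, and $\beta$ is a properly embedded arc in $P$. Near $u$ and near $v$ the pair $(P,\beta)$ is a cone on a disc with one interior point, so the collar can be chosen with $C\cap\beta=\{u,v\}\times[0,1]$. The arc $\gamma$ cobounds a disc in $\Delta\subset R$ with the edge $uv\subset\partial R$, so it is trivial in $R$, and $(R^1,R^1\cap c)$ is a trivial ball pair. With $\eta=D\cap c'$ we get
$$(M,c)=(M_1,M_1\cap\beta)\cup(R^1,R^1\cap c),\qquad(M',c')=(M_1,M_1\cap\beta)\cup(D,\eta).\tag{3}$$

**Step 5 (to identify the knot inside $D$).** In the model (2), $\eta=[u^0,u]\cup[v,v^0]$ with $u=v=s$, where $u^0,v^0$ are the scaled vertices of $Q^0$. Close it by the edge $[u^0,v^0]$ of $Q^0$, which after pushing in is a trivial arc of $Q^0$. So closing $(D,\eta)$ by a trivial ball pair gives $S^3$ with the knot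
$$k=[u,u^0]\cup[u^0,v^0]\cup[v^0,v].$$
The flat trapezoid $u\,v\,v^0u^0$ in the mid-triangle meets $\partial Q$ only in $[u,v]$, which maps to $\kappa_{uv}$. Hence the trapezoid maps to $S^3$ injectively, except that $u,v\mapsto s$. We would like to slide $k$ across it to $\kappa_{uv}$. Since it is not an embedded disc, we do this in three moves, none of whose discs contains both $u$ and $v$. Choose interior points $y\in[u,u^0]$, $z\in[v,v^0]$, and points $y_1,z_1\in[u,v]$ in the order $u,y_1,z_1,v$. Perform cell moves successively across

- the triangle $u\,y\,y_1$, replacing $[u,y]$ by $[u,y_1]\cup[y_1,y]$;
- the triangle $v\,z\,z_1$, replacing $[v,z]$ by $[v,z_1]\cup[z_1,z]$;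
- the remaining disc $y_1\,z_1\,z\,v^0\,u^0\,y$, replacing the rest of its boundary by $[y_1,z_1]$.

Each disc is embedded in $S^3$. At each stage it meets the current knot exactly in the replaced arc: in the first two moves the other branch of the knot at $s$ meets the triangle only in $s$, which is an endpoint of that arc. The final curve is $[u,y_1]\cup[y_1,z_1]\cup[z_1,v]=\kappa_{uv}$, so $k$ is isotopic to $\kappa_{uv}$.

**Step 6 (to conclude part 3).** The statement on pairs is now (3). The homeomorphism $M'\to M$ that is the identity on $M_1$ carries $\eta$ to an arc in the ball $R^1$ with the same endpoints as $R^1\cap c$, so it carries $c'$ to a curve homotopic to $c$. $\square$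

## 6. Trees of faces

A face sum merges three vertices. To merge all vertices, with every edge picking up a knot on the way, we organize the faces in a tree.

**Definition (spanning face-tree).** Let $T_0$ be a triangulation of $M$ (closed, connected, orientable) in which *every edge has two distinct endpoints*. Faces $\Delta_1,\dots,\Delta_m$ of $T_0$, each with three distinct vertices, form a *spanning face-tree* if the bipartite incidence graph $\mathcal B$, with nodes all vertices of $T_0$ and $\Delta_1,\dots,\Delta_m$, is a tree.

Two of the $\Delta_k$ then share at most one vertex (two would give a cycle), hence no edge. Let $e$ be an edge of $T_0$ with endpoints $i\ne j$. The path in $\mathcal B$ from $i$ to $j$ passes through $d(e)\ge1$ faces. In each face $\Delta_k$ on the path let $\gamma_k$ be an arc with interior in $\operatorname{int}\Delta_k$, joining the two vertices of $\Delta_k$ on the path. Let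
$$c_e=e\cup\bigcup\gamma_k,$$
a simple closed curve.

**Example 4.** Let $T_0$ be the boundary of the 4-simplex with vertices $1,\dots,5$, a triangulation of $S^3$ with five tetrahedra, and let $\Delta_1=123$, $\Delta_2=345$. The graph $\mathcal B$ has $7$ nodes and $6$ edges and is connected, so it is a tree. The edges in no $\Delta_k$ are $14,15,24,25$. For $e=14$ the path is $1,\Delta_1,3,\Delta_2,4$, so $d(e)=2$. After face sums along $\Delta_1,\Delta_2$ with copies of an $S$ with $t$ tetrahedra, there are $5+2t$ tetrahedra. A one-vertex triangulation with that many tetrahedra has $6+2t$ edges, and indeed we see $4$ old ones and $2(t+1)$ from the copies of $S$.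

Let $S$ be a one-vertex triangulation of $S^3$ with a face $\varphi$. Perform face sums with copies of $(S,\varphi)$ successively along $\Delta_1,\dots,\Delta_m$, obtaining $T_0,T_1,\dots,T_m$.

**Lemma 4.** $T_m$ is a one-vertex triangulation of $M$. Every edge of $T_m$ is of one of two types.

- Type I: it comes from an edge $\varepsilon$ of a copy of $S$. It is null-homotopic, and if $\varepsilon\subset S^3$ is knotted, it has a local knot.
- Type II: it comes from an edge $e$ of $T_0$ lying in no $\Delta_k$. There is a homeomorphism $|T_m|\to M$ carrying it to a curve homotopic to $c_e$. If all edges of $S$ are knotted, it has $d(e)\ge1$ disjoint local knots.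

**Step 1 (to check that all face sums are legal).** Let $\mathcal B_l$ be the incidence graph for $T_l$ and $\Delta_{l+1},\dots,\Delta_m$. A face sum along $\Delta_l$ leaves the later $\Delta_k$ as faces and identifies the three vertices of $\Delta_l$. So $\mathcal B_l$ arises from $\mathcal B$ by contracting the stars of $\Delta_1,\dots,\Delta_l$, and it is a tree. In particular $\Delta_{l+1}$ has three distinct vertices in $T_l$, and Lemma 3 applies at each stage. Finally $\mathcal B_m$ is a tree without face nodes, so it is a single node and $T_m$ has one vertex. By the description of the edges of a face sum, the edges of $T_m$ are the edges of $T_0$ in no $\Delta_k$ and the edges of the copies of $S$.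

**Step 2 (to follow the type I edges).** An edge of the $l$-th copy of $S$ becomes at stage $l$ a loop as in Lemma 3(1). At a later stage $k$ it is not an edge of $\Delta_k$, since those have distinct endpoints in $T_{k-1}$. So it meets $\Delta_k$ in at most a vertex. By Lemma 3(2) its pair type is preserved: it stays null-homotopic and keeps its local knot.

**Step 3 (to follow the type II edges).** Let $e$ be an edge of $T_0$ in no $\Delta_k$, with endpoints $i,j$. Let $c_l\subset|T_l|$ be the union of $e$ and those $\gamma_k$ on the path with $k>l$. It lies in the 2-skeleton. The image in $\mathcal B_l$ of the path from $i$ to $j$ is again a path, possibly a single node (exactly when no $\gamma_k$ is left). So $c_l$ is a simple closed curve whose vertices are the vertex nodes of this path. At stage $l$ there are two cases.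

- $\Delta_l$ is not on the path in $\mathcal B_{l-1}$. As $\mathcal B_{l-1}$ is a tree, $\Delta_l$ is adjacent to at most one node of the path, so $c_{l-1}\cap\Delta_l$ is empty or one vertex. By Lemma 3(2), $(|T_l|,c_l)\cong(|T_{l-1}|,c_{l-1})$.
- $\Delta_l$ is on the path. Then its third vertex is not on the path, again because $\mathcal B_{l-1}$ is a tree, and $e\not\subset\Delta_l$. So $c_{l-1}\cap\Delta_l=\gamma_l$. By Lemma 3(3), $(|T_l|,c_l)$ arises from $(|T_{l-1}|,c_{l-1})$ by a connected sum with $(S^3,\kappa)$, $\kappa$ an edge of $\varphi$, and some homeomorphism $|T_l|\to|T_{l-1}|$ carries $c_l$ to a curve homotopic to $c_{l-1}$. If $\kappa$ is knotted, Lemma 2 increases the number of disjoint local knots by one.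

We have $c_0=c_e$, and $c_m$ is the loop $e$ in $T_m$. The second case occurs $d(e)$ times. Composing the homeomorphisms gives the claim. $\square$

**Lemma 5.** Let $T$ be a simplicial complex triangulating $M$ and $\Gamma$ a spanning tree of its 1-skeleton. By 1–4 subdivisions of tetrahedra one obtains a simplicial complex $T_0$ with a spanning face-tree whose faces are $\{a,y,b_y\}$, one for each edge $ay$ of $\Gamma$, where $b_y$ is the new vertex in a tetrahedron containing the edge $ay$.

*Proof.* Root $\Gamma$. For each non-root vertex $y$ with parent $a$, in order of nondecreasing distance from the root, choose a tetrahedron containing the edge $ay$ in the current complex and cone it from a new interior vertex $b_y$ (this is the 1–4 subdivision). Then $a\,y\,b_y$ is a face, and later 1–4 subdivisions destroy no faces or edges. Starting from the root, each face $\Delta_y=\{a,y,b_y\}$ attaches the new nodes $\Delta_y,y,b_y$ to $\mathcal B$ at the node $a$, which is already present. So $\mathcal B$ is a tree, and it contains all vertices. Being simplicial, $T_0$ has no edge with equal endpoints. $\square$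

## 7. Theorem 2(a), and lens spaces other than $S^2\times S^1$

**Step 1 (to choose the complexes).** Let $M$ and $N$ be as in Theorem 2(a), and let $S$ be a one-vertex triangulation of $S^3$ *with all edges knotted*; it exists by the Known result for $S^3$. Let $K_0\subset\mathbb R^q$ be a simplicial triangulation of $M$, with the Euclidean metric, and let $\ell$ be a Lebesgue number for its cover by open vertex stars, which are contractible. Let $T$ be an iterated barycentric subdivision of $K_0$ of mesh $<\ell/N$. Apply Lemma 5 with any spanning tree, and then Lemma 4. The new edges of $T_0$ lie in simplices of $T$, so their length is at most the mesh.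

**Step 2 (to count local knots).** Type I edges are null-homotopic and have a local knot. A type II edge $e$ has $d(e)\ge1$ disjoint local knots. Suppose $d(e)<N$. Each $\gamma_k$ is homotopic rel endpoints to an edge of $\Delta_k$, so $c_e$ is homotopic to a closed edge path of at most $N$ edges, each shorter than $\ell/N$. This path has diameter $<\ell$, so it lies in an open vertex star of $K_0$ and is null-homotopic. By Lemma 4 the edge $e$ of $T_m$ is then null-homotopic. Hence every edge that is not null-homotopic has at least $N$ disjoint local knots. Finer choices of $T$ give arbitrarily many tetrahedra, hence infinitely many non-isomorphic triangulations. This proves Theorem 2(a). $\square$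

**Step 3 (to deduce Theorem 1 for $M\ne S^2\times S^1$).** If $M$ is a lens space other than $S^2\times S^1$, then $\pi_1(M)$ is finite. A non-separating sphere would give an epimorphism $\pi_1(M)\to\mathbb Z$ (intersection number with the sphere), so every sphere separates. In the triangulations of Theorem 2(a) with $N=1$ every edge has a local knot. By Lemma 1 no edge is a core edge.

## 8. Scattered lifts in $S^2\times S^1$

Let $M=S^2\times S^1$. Core curves have homology class $\pm1$: for a genus-one splitting $V_1\cup V_2$ the map $\pi_1(V_i)\to\pi_1(M)=\mathbb Z$ is onto, because the other solid torus is attached as a 2-handle and a 3-handle. So it suffices to make all edges of class $\ne\pm1$, and homotopy information is all we need. Lemma 4 keeps it: a type II edge is homotopic to $c_e$, up to a homeomorphism.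

Let $\widetilde M\to M$ be the infinite cyclic cover, with deck generator $\tau$. Choose a lift $\tilde z$ of every vertex $z$ of a simplicial complex triangulating $M$. For an edge $zz'$ let $k(zz')$ be the integer such that the lift of the edge starting at $\tilde z$ ends at $\tau^{k}\tilde z'$, so that $k(z'z)=-k(zz')$. If all edges of the faces in a spanning face-tree have $k=0$, then the class of $c_e$ is $\pm k(e)$. So we want lifts with $k=0$ along a spanning tree and $k\ne\pm1$ everywhere.

The obvious lifts fail. Choose all lifts in the fundamental domain $S^2\times[0,1)$ of $\widetilde M=S^2\times\mathbb R$. For a fine triangulation every edge then has $k\in\{-1,0,1\}$. A closed edge path of class $1$ has total $k$ equal to $\pm1$, so some edge has $k=\pm1$. Replacing $M$ by a circle shows that dimension matters: on a triangulated circle a spanning tree contains all edges but one, the total of $k$ around the circle is $\pm1$, so if $k=0$ on the tree then the last edge has $k=\pm1$.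

In dimension three one can choose the lifts *scattered*: the lifts of neighboring pieces of $M$ are so far apart that the jumps between them are large, and the pieces are joined by thin arcs along which $k=0$. The arcs must avoid forbidden translates of the pieces, and this is possible because balls do not disconnect a 3-manifold. We do this for a general finite $F\subset\mathbb Z\setminus\{0\}$. Enlarging $F$, assume $F=-F$.

**Step 1 (to scatter the pieces).** Let $K$ be a simplicial triangulation of $M$ with vertices $v_1,\dots,v_n$, and $D_i$ the closed star of $v_i$ in the barycentric subdivision $K'$. The $D_i$ are PL balls covering $M$ with disjoint interiors. The lifts of each $D_i$ are homeomorphic copies of $D_i$ and are pairwise disjoint. Let $F'=(F-F)\cup F\cup\{0\}$, a finite set with $F'=-F'$. For $i\ne j$, by proper discontinuity only finitely many translates of a lift of $D_j$ meet a given lift of $D_i$. So, choosing one lift after the other and moving each far enough from the previous ones, we find lifts $A_i$ of $D_i$ with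
$$A_i\cap\tau^kA_j=\emptyset\quad(i\ne j,\ k\in F'),\qquad A_i\cap\tau^kA_i=\emptyset\quad(k\ne0).\tag{4}$$
(The condition for $(i,j)$ and $k$ is the condition for $(j,i)$ and $-k$, and $F'=-F'$.) Put $A=\bigcup A_i$ and $Z=\bigcup_{k\in F}\tau^kA$. By (4) the balls $\tau^kA_i$ with $k\in F$ are pairwise disjoint: $\tau^kA_i\cap\tau^lA_j=\tau^k(A_i\cap\tau^{l-k}A_j)$ and $l-k\in F-F$. They are also disjoint from $A$, because $F\subset F'$ and $0\notin F$. Removing finitely many disjoint PL balls from the connected 3-manifold $\widetilde M$ leaves it connected. So $\widetilde M\setminus Z$ is open, connected and contains $A$.

**Step 2 (to join the pieces by arcs).** For $1\le j<n$ choose PL paths $\tilde\alpha_j\subset\widetilde M\setminus Z$ from a point of $\operatorname{int}A_j$ to a point of $\operatorname{int}A_{j+1}$. By a small general position perturbation of their projections to $M$, which lifts to a small perturbation of the $\tilde\alpha_j$, we may assume that the projections $\alpha_j\subset M$ are embedded and pairwise disjoint. Let $X=\bigcup\alpha_j$. Let $L$ be a simplicial subdivision of $K'$ in which every $\alpha_j$ is a subcomplex, and let $T=L'$ be its barycentric subdivision, with vertices the barycenters $\hat\sigma$ of the simplices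 $\sigma$ of $L$.

**Step 3 (to lift the vertices).** Let $z=\hat\sigma$ be a vertex of $T$. If $\sigma\subset\alpha_j$, let $\tilde z$ be the point of $\tilde\alpha_j$ over $z$. Otherwise choose $i$ with $\sigma\subset D_i$ (we say $\sigma$ is *assigned* to $D_i$) and let $\tilde z$ be the point of $A_i$ over $z$.

**Step 4 (to show $k(zz')\notin F$ for every edge of $T$).** Let $z=\hat\sigma$, $z'=\hat\sigma'$, $\sigma<\sigma'$, $k=k(zz')$. This suffices, as $F=-F$.

- If $\sigma'\subset X$, then both simplices lie in one $\alpha_j$, the edge lifts into $\tilde\alpha_j$, and $k=0$.
- Let $\sigma\subset\alpha_j$, $\sigma'\not\subset X$, with $\sigma'$ assigned to $D_i$. The lift of $\sigma'$ through $\tilde z$ contains $\tau^k\tilde z'\in\tau^kA_i$, so it lies in $\tau^kA_i$. Thus $\tilde z\in\tilde\alpha_j\cap\tau^kA$. Since $\tilde\alpha_j$ misses $Z$, $k\notin F$.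
- If neither lies in $X$ and they are assigned to $D_i$ and $D_l$, then in the same way $\tilde z\in A_i\cap\tau^kA_l$. By (4), $k\notin F$ if $i\ne l$, and $k=0$ if $i=l$.

**Step 5 (to find a spanning tree with $k=0$).** Let $G$ be the graph on the vertices of $T$ whose edges are the edges of $T$ with $k=0$. We show that $G$ is connected.

A tetrahedron of $L$ in $D_i$ is assigned to $D_i$. Suppose two tetrahedra in $D_i$ share a triangle $\rho$. Each $D_l$ is pure 3-dimensional and only these two tetrahedra contain $\rho$, so $\rho$ lies in no other $D_l$; also $\rho\not\subset X$. So $\rho$ is assigned to $D_i$, and by the last case of Step 4 the three barycenters are joined in $G$. Since $D_i$ is a ball, any two of its tetrahedra are connected through such triangles. Any other simplex assigned to $D_i$ is a face of a tetrahedron in $D_i$, and the corresponding edge has $k=0$. So all vertices assigned to $D_i$ lie in one component of $G$.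

The vertices on $\alpha_j$ are joined consecutively along $\alpha_j$ by edges with $k=0$. The first vertex of $\tilde\alpha_j$ lies in $A_j$. For a tetrahedron $\sigma'$ of $D_j$ containing its projection, the lift of $\sigma'$ through it lies in $A_j$, so the edge to $\hat\sigma'$ has $k=0$. Likewise the last vertex is joined to a barycenter in $D_{j+1}$. So $G$ is connected.

**Step 6 (to pass to $T_0$).** Let $\Gamma$ be a spanning tree of $G$. It is a spanning tree of the 1-skeleton of $T$ with $k=0$ on all its edges. Apply Lemma 5. When a tetrahedron $a\,y\,z\,z'$ with $ay\in\Gamma$ is coned from $b$, let $\tilde b$ be the lift of $b$ in the lifted tetrahedron that contains $\tilde a$ and $\tilde y$; it exists since $k(ay)=0$. Then $k(ba)=k(by)=0$, $k(bz)=k(az)$ and $k(bz')=k(az')$. By induction $k\notin F$ for all edges of $T_0$, and all edges of the faces $\{a,y,b_y\}$ have $k=0$. Hence for an edge $e$ of $T_0$ the arcs of $c_e$ in the faces, being homotopic rel endpoints to edges of these faces, lift to arcs joining chosen lifts of vertices. Going once around $c_e$ thus shifts by $\pm k(e)$, so $c_e$ has class $\pm k(e)\notin F$.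

**Step 7 (to conclude).** Apply Lemma 4 with any one-vertex triangulation $S$ of $S^3$. Type I edges are null-homotopic, of class $0\notin F$. For a type II edge $e$ some homeomorphism to $M$ carries it to a curve homotopic to $c_e$. Homeomorphisms act on $H_1=\mathbb Z$ by $\pm1$, so its class is $\pm k(e)$, which is not in $F=-F$. Taking $K$ with arbitrarily many vertices gives arbitrarily many tetrahedra, hence infinitely many triangulations. This proves Theorem 2(b). With $F=\{\pm1\}$ none of these triangulations has a core edge. Together with Section 7 this proves Theorem 1. $\square$

## 9. Avoiding finitely many knots: Theorem 2(c)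

**Step 1 (to settle $M=S^2\times S^1$).** Since $\pi_1(M)=\mathbb Z$, every member of $\mathcal K$ has nonzero homology class. Apply (b) with $F$ the set of these classes and their negatives. As homeomorphisms act on $H_1$ by $\pm1$, no edge is carried to a member of $\mathcal K$.

Now let $M=L_{p,q}$ with $p\ge2$. It is irreducible, and all its spheres separate. The plan is to show that a fixed $K\in\mathcal K$ has boundedly many disjoint local knots, and to use (a) with $N$ above the bound.

**Step 2 (to get the bound from finiteness of surfaces).** Let $K\in\mathcal K$. A sphere in $E(K)$ bounds a ball in $M$. If that ball contained $K$, then $K$ would be null-homotopic, which is excluded. So the ball lies in $E(K)$, and $E(K)$ is irreducible. By the Kneser–Haken finiteness theorem (Hempel, *3-Manifolds*, Lemma 13.2; Jaco, *Lectures on Three-Manifold Topology*, Thm III.20) there is an integer $h(K)$ such that among more than $h(K)$ pairwise disjoint closed two-sided incompressible surfaces in the compact orientable irreducible manifold $E(K)$ two are parallel, i.e. cobound a product region.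

**Step 3 (to turn local knots into surfaces).** Suppose $K$ had $n$ disjoint local knots, with knot exteriors $X_1,\dots,X_n\subset E(K)$. Push $\partial X_i$ slightly into $X_i$ to get tori $T_i$ bounding disjoint copies $X_i^-$ of $X_i$.

- The $T_i$ are incompressible. Indeed $\pi_1(T_i)\to\pi_1(X_i)$ is injective since the knot is nontrivial (a compressing disc would make it trivial, as in Step 3 of Lemma 1), and $\pi_1(X_i)\to\pi_1(E(K))$ is injective by Lemma 1.
- No two are parallel. For $i\ne j$ the complement of $T_i\cup T_j$ consists of the interiors of $X_i^-$ and $X_j^-$, each adjacent to only one of the tori, and of the rest. The rest is connected: each of its components is adjacent to $T_i$ or $T_j$, so if there were two, one would be adjacent only to $T_i$ and the other only to $T_j$, and $E(K)$ would be disconnected. So the only complementary component adjacent to both tori is the rest. It contains $\partial E(K)$, so its closure is not a product $T^2\times I$ with boundary $T_i\cup T_j$.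

Hence $n\le h(K)$.

**Step 4 (to conclude).** Apply (a) with $N>\max_{K\in\mathcal K}h(K)$. Every edge of the resulting triangulations is either null-homotopic or has at least $N$ disjoint local knots. Both properties are preserved by homeomorphisms, and no member of $\mathcal K$ has either of them. So no homeomorphism of $M$ carries an edge to a member of $\mathcal K$, and Theorem 2(c) is proved. $\square$
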